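\title{Junctions of geodesics in the directed landscape contain no continuous graph over space}

\begin{abstract}
Call a space-time point a junction of the directed landscape if two geodesics end at it that are disjoint just before they end. We prove that almost surely the set of junctions contains no graph $\{(z,f(z)):x\le z\le y\}$ of a continuous function of space, even if countably many exceptional points are allowed. As a consequence, with probability one there is no such graph all of whose points are reached by geodesics from $(-1,0)$ and from $(1,0)$ that meet only at their endpoint; this answers a question of Rassoul-Agha and Sweeney. We also show that the junctions contain no graph of a function of time that is pointwise $\beta$-H\"older, $\beta>2/3$, at a dense set of times. The proof compares geodesics with those issued from two stationary-horizon initial conditions. The difference of the two evolved profiles is the running maximum of a Brownian motion with drift, and wherever it is constant, all geodesics are forced through a single point.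
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}

The directed landscape of Dauvergne, Ortmann and Vir\'ag \cite{DOV} is a random continuous function $\mathcal L(x,s;y,t)$, defined for $x,y\in\mathbb R$ and $s<t$. It is the environment in which the KPZ fixed point evolves: a profile $u$ given at time $r$ becomes $z\mapsto\sup_y\{u(y)+\mathcal L(y,r;z,t)\}$ at time $t>r$. Points of $\mathbb R^2$ are written as (space, time), and for $p=(x,s)$, $q=(y,t)$ with $s<t$ we write $\mathcal L(p;q)=\mathcal L(x,s;y,t)$. One should think of $\mathcal L(p;q)$ as the largest length of a path that runs forward in time from $p$ to $q$. Precisely, the \emph{length} of a continuous path $\pi:[s,t]\to\mathbb R$ is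
\[
\ell(\pi)=\inf\sum_{i=1}^k \mathcal L\big(\pi(r_{i-1}),r_{i-1};\pi(r_i),r_i\big),
\]
the infimum being taken over all partitions $s=r_0<r_1<\dots<r_k=t$. The trivial partition shows that $\ell(\pi)\le\mathcal L(\pi(s),s;\pi(t),t)$. A \emph{geodesic} from $(a,s)$ to $(b,t)$, $s<t$, is a continuous path $\pi:[s,t]\to\mathbb R$ with $\pi(s)=a$, $\pi(t)=b$ and $\ell(\pi)=\mathcal L(a,s;b,t)$. We identify $\pi$ with the space-time path $r\mapsto(\pi(r),r)$.

The following question comes from Rassoul-Agha and Sweeney \cite{RS}.

\medskip
\noindent\textbf{Question.} \emph{Let $\mathcal E$ be the event that there exist $y>x$, $t\ge s>0$ and a continuous curve $\gamma:[x,y]\to\mathbb R^2$ of the form $\gamma(w)=(w,\gamma_2(w))$, with $\gamma(x)=(x,s)$ and $\gamma(y)=(y,t)$, such that for every $z\in[x,y]$ there are geodesics from $(-1,0)$ to $\gamma(z)$ and from $(1,0)$ to $\gamma(z)$ that intersect only at $\gamma(z)$ and lie below $\gamma$. Here a geodesic to $\gamma(z)$ lies below $\gamma$ if each of its points $(w,r)\ne\gamma(z)$ with $w\in[x,y]$ has $r<\gamma_2(w)$; points with $w\notin[x,y]$ are not constrained.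 Does $\mathcal E$ have probability zero?}
\medskip

\begin{theorem}\label{thm:answer}
The event $\mathcal E$ is contained in a null set.
\end{theorem}

\subsection{Junctions}

Only the behavior of the two geodesics just before they reach $\gamma(z)$ will matter, so we isolate it. For $k\in\mathbb N$ let $\mathcal J_k$ be the set of points $(z,t)$ with $|z|,|t|\le k$ for which there are geodesics
\[
\sigma,\sigma':[t-\tfrac1k,t]\to[-k,k]\qquad\text{with }\ \sigma(t)=\sigma'(t)=z\ \text{ and }\ \sigma<\sigma'\ \text{ on }[t-\tfrac1k,t).
\]
Put $\mathcal J=\bigcup_k\mathcal J_k$. The points of $\mathcal J$ are called \emph{junctions}: they are the points at which two geodesics end that are disjoint just before. The index $k$ records for how long the two geodesics stay apart and how far they travel, which makes estimates uniform over $\mathcal J_k$.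

\begin{theorem}\label{thm:graph}
Almost surely there are no $x<y$ and continuous $f:[x,y]\to\mathbb R$ with $(z,f(z))\in\mathcal J$ for all $z\in[x,y]$ outside a countable set.
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:answer} from Theorem~\ref{thm:graph}]
Suppose that $\mathcal E$ occurs and put $f=\gamma_2$. Fix $z\in[x,y]$ and let $\pi_-,\pi_+$ be geodesics from $(-1,0)$ and $(1,0)$ to $\gamma(z)$ that meet only at $\gamma(z)$. Geodesics run forward in time, so $f(z)>0$. Since $\pi_-(0)=-1<1=\pi_+(0)$ and the continuous paths $\pi_\pm$ do not meet before time $f(z)$, we have $\pi_-<\pi_+$ on $[0,f(z))$. Subpaths of geodesics are geodesics (Lemma~\ref{lem:surgery}) and continuous paths on $[0,f(z)]$ are bounded, so $\gamma(z)\in\mathcal J_k$ for all large $k$. Thus $(z,f(z))\in\mathcal J$ for every $z\in[x,y]$, and $\mathcal E$ is contained in the null set of Theorem~\ref{thm:graph}.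
\end{proof}

This argument uses neither the condition ``below $\gamma$'', nor the ordering $t\ge s$, nor the particular position of the sources $(\pm1,0)$.

Theorem~\ref{thm:graph} concerns functions of space. Its companion concerns functions of time. A function $\zeta$ on an interval $I$ is \emph{pointwise $\beta$-H\"older at $v_0\in I$} if there is a constant $C$ with $|\zeta(v)-\zeta(v_0)|\le C|v-v_0|^\beta$ for all $v\in I$ in some neighborhood of $v_0$. No continuity is required at other points.

\begin{theorem}\label{thm:holder}
Let $\beta>2/3$. Almost surely there is no function $\zeta:I\to\mathbb R$ on a nondegenerate time interval $I$ such that $(\zeta(t),t)\in\mathcal J$ for all but countably many $t\in I$ and $\zeta$ is pointwise $\beta$-H\"older at a dense set of points of $I$. In particular, a function $\zeta$ with $(\zeta(t),t)\in\mathcal J$ for all but countably many $t\in I$ cannot be monotone or of bounded variation.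
\end{theorem}

\subsection{Which answer to expect}\label{sec:expect}

To leading order $\mathcal L(x,s;y,t)$ is the parabola $d(x,s;y,t)=-(x-y)^2/(t-s)$, see (L3) below. For the parabola alone the answer to the question is the opposite one.

\begin{example}[No noise]\label{ex:parabola}
Replace $\mathcal L$ by $d$. For $s<\rho<t$, $T_1=\rho-s$, $T_2=t-\rho$,
\[
d(x,s;y,t)-d(x,s;q,\rho)-d(q,\rho;y,t)=\frac{T_1T_2}{T_1+T_2}\Big(\frac{q-x}{T_1}-\frac{y-q}{T_2}\Big)^2 .
\]
The right side vanishes exactly when the three points are collinear, so the geodesics are the straight segments. Every point is a junction, and $\gamma(z)=(z,1)$ has all the properties asked for in the question: the segments from $(\pm1,0)$ to $(z,1)$ meet only at $(z,1)$ and have time coordinate less than $1$ elsewhere.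
\end{example}

So the answer must come from the noise. Over a short time $\tau$ the noise in $\mathcal L$ has size about $\tau^{1/3}$, while a displacement $d$ costs $d^2/\tau$. The two balance at $d=\tau^{2/3}$, which is much larger than the displacement $\tau$ of a straight segment. On short scales geodesics therefore forget their direction and follow the noise, and two geodesics that end close together tend to have met before. Junctions become exceptional, but they do not disappear: a fixed point is almost surely not a junction (Example~\ref{ex:onepoint}), while $\mathcal J$ is almost surely dense in the plane (Example~\ref{ex:dense}). The curve $\gamma$ may be chosen after seeing $\mathcal L$, so the first fact does not settle the question. One has to exclude all continuous graphs at once, with no regularity beyond continuity.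

The proof has three parts. First, we show that in a strip of height $\tau$, with probability close to one, all geodesics that enter at the bottom through a window somewhat wider than $\tau^{2/3}$ and leave at the top through a window much narrower than $\tau^{2/3}$ pass through one point, a \emph{bottleneck}. The mechanism is deterministic (Section~\ref{sec:bottleneck}), and the probability is computed with the stationary horizon (Section~\ref{sec:horizon}). Second, a family of junctions that moves more slowly than $\tau^{2/3}$ stays in a narrow window for many consecutive strips and would have to avoid a bottleneck in each of them; strips are independent, and this gives Theorem~\ref{thm:holder} (Section~\ref{sec:steep}). Horizontal segments meet only one time, and are excluded by independence in space instead (Section~\ref{sec:flat}). Third, a continuous graph over space is either horizontal or contains the graph of a monotone function of time (Section~\ref{sec:final}).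

\section{The directed landscape and its geodesics}\label{sec:prelim}

\subsection{Facts used}

We use the following properties of $\mathcal L$ and nothing else about its construction.

\begin{itemize}
\item[(L1)] \cite{DOV} $\mathcal L$ is continuous and satisfies the reverse triangle inequality $\mathcal L(p;q)\ge\mathcal L(p;m)+\mathcal L(m;q)$ for all points $p,m,q$ at increasing times. Its law is invariant under space-time shifts and under the KPZ scaling $\lambda^{-1}\mathcal L(\lambda^2x,\lambda^3s;\lambda^2y,\lambda^3t)$, $\lambda>0$. It is independent over disjoint time intervals: for $s_1<t_1\le s_2<t_2\le\cdots$ the functions $\mathcal L(\cdot,s_i;\cdot,t_i)$ are independent. The process $y\mapsto\mathcal L(y,0;0,1)+y^2$ is stationary (it is an Airy$_2$ process).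
\item[(L2)] \cite[Theorem 1.7 and Section 13]{DOV} Almost surely every two points $(x,s),(y,t)$ with $s<t$ are joined by a geodesic.
\item[(L3)] \cite[Corollary 10.7]{DOV} There is a finite random $C$ such that for all $\mathbf u=(x,s;y,s+T)$, $T>0$,
\[
\Big|\mathcal L(\mathbf u)+\frac{(x-y)^2}{T}\Big|\le C\,T^{1/3}\log^{4/3}\!\Big(\frac{2(\|\mathbf u\|+2)^{3/2}}{T}\Big)\log^{2/3}(\|\mathbf u\|+2).
\]
\item[(L4)] \cite[Proposition 1.6]{DOV} Almost surely, on compact subsets of $\{s<t\}\subset\mathbb R^4$ and for each $\varepsilon>0$, $\mathcal L$ is $(\frac12-\varepsilon)$-H\"older in the space variables and $(\frac13-\varepsilon)$-H\"older in the time variables.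
\end{itemize}

We apply (L3) in one form only: almost surely, for every $b\ge1$ and $\varepsilon\in(0,\frac13)$ there is a finite $C$ with
\begin{equation}\label{eq:parabola}
\Big|\mathcal L(x,s;y,s+T)+\frac{(x-y)^2}{T}\Big|\le C\,T^{1/3-\varepsilon}\,(1+|x|+|y|)\qquad(x,y\in\mathbb R,\ |s|\le b,\ 0<T\le b).
\end{equation}
Indeed, put $N=\|\mathbf u\|+2\ge2$. Since $\log(2N^{3/2})\ge1$, we have $\log(2N^{3/2}/T)\le\log(2N^{3/2})\,(1+\log^+(1/T))$. The function $T^{\varepsilon}(1+\log^+(1/T))^{4/3}$ is bounded on $(0,b]$, and $\log^{4/3}(2N^{3/2})\log^{2/3}N$ is at most a constant times $N$, hence at most a constant depending on $b$ times $1+|x|+|y|$.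

\subsection{Cutting and gluing geodesics}

The next lemma holds for every realization of $\mathcal L$ that satisfies the reverse triangle inequality.

\begin{lemma}\label{lem:surgery}
Let $p,m,q$ be points at increasing times.
\begin{itemize}
\item[(a)] If a geodesic from $p$ to $q$ passes through $m$, then $\mathcal L(p;q)=\mathcal L(p;m)+\mathcal L(m;q)$, and the pieces from $p$ to $m$ and from $m$ to $q$ are geodesics. Consequently every subpath of a geodesic is a geodesic.
\item[(b)] If $\mathcal L(p;q)=\mathcal L(p;m)+\mathcal L(m;q)$, then a geodesic from $p$ to $m$ followed by a geodesic from $m$ to $q$ is a geodesic from $p$ to $q$.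
\item[(c)] If a segment of a geodesic is replaced by another geodesic with the same endpoints as the segment, the result is a geodesic.
\end{itemize}
\end{lemma}

\begin{proof}
By the reverse triangle inequality, refining a partition does not increase the sum in the definition of $\ell$. So the infimum may be restricted to partitions that contain a prescribed time, and $\ell$ is additive under concatenation. For (a), let $\pi_1,\pi_2$ be the two pieces of the geodesic $\pi$. Then
$\mathcal L(p;q)=\ell(\pi_1)+\ell(\pi_2)\le\mathcal L(p;m)+\mathcal L(m;q)\le\mathcal L(p;q)$, and equality forces $\ell(\pi_1)=\mathcal L(p;m)$ and $\ell(\pi_2)=\mathcal L(m;q)$. In (b) the concatenation has length $\mathcal L(p;m)+\mathcal L(m;q)=\mathcal L(p;q)$. In (c) the old segment is a geodesic by (a), so it has the same length as the new one, and the total length is unchanged.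
\end{proof}

We need the exponent $2/3$ for the geodesics in the definition of $\mathcal J_k$, uniformly over all of them, near their final time.

\begin{lemma}\label{lem:modulus}
Let $k\in\mathbb N$ and $\varepsilon\in(0,\frac1{10})$. Almost surely there is a finite $C$ such that every geodesic $\sigma:[t-\frac1k,t]\to[-k,k]$ with $|t|\le k$ satisfies
\[
|\sigma(t)-\sigma(t-\tau)|\le C\,\tau^{2/3-\varepsilon}\qquad\text{for }0<\tau\le\tfrac1{2k}.
\]
\end{lemma}

\begin{proof}
Let $p_0=(\sigma(t-\frac1k),t-\frac1k)$, $z=\sigma(t)$, $w=\sigma(t-\tau)$ and $d=|w-z|$; we may assume $d>0$. The last stretch of $\sigma$ costs about $d^2/\tau$, and we compare this with what moving the endpoint can gain. By Lemma~\ref{lem:surgery}(a),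
\[
-\mathcal L(w,t-\tau;z,t)=\mathcal L(p_0;w,t-\tau)-\mathcal L(p_0;z,t).
\]
The three points $(p_0;w,t-\tau)$, $(p_0;z,t-\tau)$, $(p_0;z,t)$ of $\mathbb R^4$ have coordinates bounded by $k+1$ and time gaps at least $\frac1{2k}$, so they lie in a compact set that depends only on $k$. By (L4), applied first in space and then in time, the right side is at most $C_1(d^{1/2-\varepsilon}+\tau^{1/3-\varepsilon})$. By \eqref{eq:parabola} the left side is at least $d^2/\tau-C_2\tau^{1/3-\varepsilon}$. Hence $d^2\le C_3\tau(d^{1/2-\varepsilon}+\tau^{1/3-\varepsilon})$. If $d^{1/2-\varepsilon}\ge\tau^{1/3-\varepsilon}$, then $d^{3/2+\varepsilon}\le2C_3\tau$, and since $(\frac23-\varepsilon)(\frac32+\varepsilon)=1-\frac56\varepsilon-\varepsilon^2<1$ and $\tau\le1$, this gives $d\le C\tau^{2/3-\varepsilon}$. Otherwise $d^2\le2C_3\tau^{4/3-\varepsilon}$, which gives the same bound. All constants depend only on $k$, $\varepsilon$ and $\mathcal L$.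
\end{proof}

\begin{example}[Junctions are dense]\label{ex:dense}
Fix $(a,s)\in\mathbb R^2$ and $T\in(0,1]$. Take geodesics $\pi$ from $p=(a-T,s)$ to $p'=(a+T,s+T)$ and $\pi'$ from $(a+T,s)$ to $(a-T,s+T)$. They exchange order, so they have a first meeting point $m=(q,\rho)$ with $s<\rho<s+T$, and $m\in\mathcal J$ because $\pi<\pi'$ on $[s,\rho)$. Apply \eqref{eq:parabola} with $\varepsilon=\frac1{12}$ to the three terms of $\mathcal L(p;p')=\mathcal L(p;m)+\mathcal L(m;p')$:
\[
-4T-C_1T^{1/4}\le-\frac{(q-a+T)^2}{T}+2C_1T^{1/4}(1+|q|).
\]
So $(q-a+T)^2\le C_2T^{5/4}(1+|q|)$ with $C_2$ independent of $T$, and $m\to(a,s)$ as $T\to0$. Thus $\mathcal J$ is almost surely dense in $\mathbb R^2$. Likewise, the first meeting point of geodesics from $(-1,0)$ to $(1,t)$ and from $(1,0)$ to $(-1,t)$ is reached from $(\pm1,0)$ by geodesics that meet only there, so points of the kind in the question exist below every time $t>0$.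
\end{example}

\subsection{Null sets, extra randomness and two facts from analysis}\label{sec:null}

``Almost surely there is no \dots'' means that the set of outcomes where the object exists is contained in a null set; we never need this set to be measurable. Probability spaces are completed.

The proofs use auxiliary random initial conditions that are independent of $\mathcal L$. They live on a product space $\Omega\times\Omega'$, with $\mathcal L$ defined on $\Omega$. The following remark transfers bounds back to $\Omega$.

\begin{itemize}
\item[(F)] If $A\subset\Omega$ and $A\times\Omega'$ is contained in an event $G$ of probability at most $p$, then $A$ is contained in an event of $\Omega$ of probability at most $p$.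
\end{itemize}
Indeed, every section $G_{\omega'}=\{\omega:(\omega,\omega')\in G\}$ contains $A$, and by Fubini's theorem the average over $\omega'$ of the probabilities of the sections is at most $p$.

A set $A\subset\mathbb R$ is \emph{dense in} an interval $I'$ if every nonempty open subinterval of $I'$ contains a point of $A$.

\begin{itemize}
\item[(B)] (Baire) If a nondegenerate interval $I$ is covered by a countable set and sets $A_1,A_2,\dots$, then some $A_k$ is dense in some nonempty open interval $I'\subset I$.
\item[(M)] (Lebesgue) A monotone function on an interval is differentiable at almost every point. The same holds for a function of bounded variation, which is a difference of two monotone functions.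
\end{itemize}
For (B), pass to a compact subinterval: it is not a countable union of nowhere dense sets, and singletons are nowhere dense.

\section{Bottlenecks}\label{sec:bottleneck}

To show that two given geodesics meet, we trap them between two reference geodesics that are known to meet. The reference geodesics come from initial conditions. Fix $r<t$. For a function $u:\mathbb R\to\mathbb R$ put $H_u(z)=\sup_y\{u(y)+\mathcal L(y,r;z,t)\}$. A \emph{$u$-geodesic to $(z,t)$} is a geodesic $\eta:[r,t]\to\mathbb R$ with $\eta(t)=z$ and
\[
u(\eta(r))+\mathcal L(\eta(r),r;z,t)=H_u(z);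
\]
that is, a geodesic to $(z,t)$ that starts at a maximizer of $y\mapsto u(y)+\mathcal L(y,r;z,t)$. Given two functions $u_1,u_2$ we write $H_i=H_{u_i}$ and
\[
D=H_2-H_1 .
\]
In the application $u_1$ rewards starting far to the left and $u_2$ rewards starting far to the right. If the $u_1$- and $u_2$-geodesics to two points $(z_1,t)$ and $(z_2,t)$ all pass through one point $m$ at a time in $(r,t)$, then $H_i(z_2)-H_i(z_1)=\mathcal L(m;z_2,t)-\mathcal L(m;z_1,t)$ for both $i$, and so $D(z_1)=D(z_2)$. The next lemma is a converse. It is deterministic and uses only the reverse triangle inequality.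

\begin{lemma}[Bottleneck lemma]\label{lem:bottleneck}
Let $z_1<z_2$. Suppose that for $i,j\in\{1,2\}$ there is exactly one $u_i$-geodesic $\eta_i^{j}$ to $(z_j,t)$, and put
\[
y_1=\eta_1^{2}(r),\qquad y_2=\eta_2^{1}(r).
\]
If $y_1<y_2$ and $D(z_1)=D(z_2)$, then there is a point $(q,\rho)$ with $r<\rho<t$ through which every geodesic $\sigma:[r,t]\to\mathbb R$ with $\sigma(r)\in[y_1,y_2]$ and $\sigma(t)\in[z_1,z_2]$ passes.
\end{lemma}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.1]
\draw[gray] (-3.6,0)--(3.6,0) node[right,black]{time $r$};
\draw[gray] (-3.6,3)--(3.6,3) node[right,black]{time $t$};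
\draw[thick] (-3,0) .. controls (-2.2,0.9) and (-0.7,0.9) .. (0,1.6) .. controls (-0.5,2.0) and (-1.2,2.4) .. (-1.4,3);
\draw[thick] (3,0) .. controls (2.2,0.9) and (0.7,0.9) .. (0,1.6) .. controls (0.5,2.0) and (1.2,2.4) .. (1.4,3);
\draw[dashed] (-1,0) .. controls (-0.9,0.6) and (-0.1,1.0) .. (0,1.6) .. controls (0,2.1) and (0.5,2.5) .. (0.5,3);
\fill (0,1.6) circle (1.8pt);
\node[right] at (0.25,1.6) {$(q,\rho)$};
\node[below] at (-3,0) {$y_1$}; \node[below] at (3,0) {$y_2$};
\node[above] at (-1.4,3) {$z_1$}; \node[above] at (1.4,3) {$z_2$};
\node[below] at (-1,0) {$\sigma$};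
\node[left] at (-1.2,2.3) {$\eta_1^1$}; \node[right] at (1.2,2.3) {$\eta_2^2$};
\end{tikzpicture}
\caption{A bottleneck. When $D(z_1)=D(z_2)$, the $u_1$-geodesic to $(z_1,t)$ (left boundary, from $y_1$) and the $u_2$-geodesic to $(z_2,t)$ (right boundary, from $y_2$) touch at a point $(q,\rho)$. A geodesic $\sigma$ (dashed) that starts in $[y_1,y_2]$ and ends in $[z_1,z_2]$ cannot cross either boundary, so it passes through $(q,\rho)$.}
\label{fig:bottleneck}
\end{figure}

\begin{proof}
The two ``crossed'' geodesics $\eta_1^2$ and $\eta_2^1$ satisfy $\eta_1^2(r)=y_1<y_2=\eta_2^1(r)$ and $\eta_1^2(t)=z_2>z_1=\eta_2^1(t)$, so they meet at a point $m=(q,\rho)$ with $r<\rho<t$. The first step is to show that the ``outer'' geodesics $\eta_1^1$ and $\eta_2^2$ pass through $m$ as well; this is where $D(z_1)=D(z_2)$ is used. By the reverse triangle inequality and the definition of $H_i$,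
\begin{align*}
u_1(y_1)+\mathcal L(y_1,r;m)+\mathcal L(m;z_1,t)&\le u_1(y_1)+\mathcal L(y_1,r;z_1,t)\le H_1(z_1),\\
u_2(y_2)+\mathcal L(y_2,r;m)+\mathcal L(m;z_2,t)&\le u_2(y_2)+\mathcal L(y_2,r;z_2,t)\le H_2(z_2).
\end{align*}
Since $m$ lies on $\eta_1^2$ and on $\eta_2^1$, Lemma~\ref{lem:surgery}(a) gives $H_1(z_2)=u_1(y_1)+\mathcal L(y_1,r;m)+\mathcal L(m;z_2,t)$ and $H_2(z_1)=u_2(y_2)+\mathcal L(y_2,r;m)+\mathcal L(m;z_1,t)$. So the two left sides add up to $H_1(z_2)+H_2(z_1)$. This equals the sum $H_1(z_1)+H_2(z_2)$ of the right sides because $D(z_1)=D(z_2)$. Hence all four inequalities are equalities. By Lemma~\ref{lem:surgery}(b), the path that follows $\eta_1^2$ up to time $\rho$ and then $\eta_2^1$ is a $u_1$-geodesic to $(z_1,t)$, and the path that follows $\eta_2^1$ up to time $\rho$ and then $\eta_1^2$ is a $u_2$-geodesic to $(z_2,t)$. By uniqueness these paths are $\eta_1^1$ and $\eta_2^2$. In particular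
\[
\eta_1^1(r)=y_1,\qquad\eta_2^2(r)=y_2,\qquad\eta_1^1(\rho)=\eta_2^2(\rho)=q .
\]

The second step is to show that $\eta_1^1\le\sigma\le\eta_2^2$ on $[r,t]$; see Figure~\ref{fig:bottleneck}. Both inequalities hold at times $r$ and $t$ by assumption. If $\sigma<\eta_1^1$ at some time, then by continuity there is an interval $(\alpha,\alpha')\subset(r,t)$ on which $\sigma<\eta_1^1$, with $\sigma=\eta_1^1$ at $\alpha$ and $\alpha'$. Replacing $\eta_1^1$ by $\sigma$ on $[\alpha,\alpha']$ gives, by Lemma~\ref{lem:surgery}(c), a different geodesic with the same endpoints as $\eta_1^1$, that is, a second $u_1$-geodesic to $(z_1,t)$. This contradicts uniqueness. If $\sigma>\eta_2^2$ at some time, the same replacement in $\eta_2^2$ gives a second $u_2$-geodesic to $(z_2,t)$. Therefore $q\le\sigma(\rho)\le q$.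
\end{proof}

\section{The stationary horizon}\label{sec:horizon}

To use Lemma~\ref{lem:bottleneck} we need initial conditions for which three things can be computed: uniqueness of the geodesics, their starting points, and above all the probability that $D(z_1)=D(z_2)$. The last requires the joint law of the two profiles $H_1,H_2$, which evolve in the same landscape. The stationary horizon provides a pair $(u_1,u_2)$ whose joint law is explicit and is preserved by the evolution.

Throughout, $B$ denotes a standard two-sided Brownian motion with $B(0)=0$, and a \emph{Brownian motion with variance $v$ and drift $\mu$} is a process with the law of $y\mapsto\sqrt v\,B(y)+\mu y$, $y\in\mathbb R$. Let $\xi>0$ and let $B_1,B_2$ be independent Brownian motions with variance $2$ and drifts $-2\xi$ and $2\xi$. Put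
\[
X=B_2-B_1,\qquad M(y)=\sup_{x\le y}X(x),\qquad(u_1,u_2)=\big(B_1,\;B_1+M-M(0)\big).
\]
Thus $X$ has variance $4$ and drift $4\xi$, and its running maximum $M$ is finite and nondecreasing. A pair with the law of $(u_1,u_2)$ is called an \emph{$\mathrm{SH}(\xi)$ pair}.

\begin{itemize}
\item[(SH)] \cite[Theorem 2.1 and the definition of the stationary horizon]{BSS} The process $u_2$ is a Brownian motion with variance $2$ and drift $2\xi$. If $(u_1,u_2)$ is independent of $\mathcal L$ and $h_i(z,\rho)=\sup_y\{u_i(y)+\mathcal L(y,r;z,\rho)\}$, then for each fixed $\rho>r$ the pair $\big(h_i(\cdot,\rho)-h_i(0,\rho)\big)_{i=1,2}$ has the law of $(u_1,u_2)$.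
\end{itemize}

For an $\mathrm{SH}(\xi)$ pair independent of $\mathcal L$ and fixed $r<t$, subtracting the two coordinates in (SH) gives
\begin{equation}\label{eq:Dlaw}
D(\cdot)-D(0)\ \overset{d}{=}\ M(\cdot)-M(0).
\end{equation}
This is the point at which the landscape differs from Example~\ref{ex:parabola}. For the parabola and $u_1(y)=-2\xi y$, $u_2(y)=2\xi y$ one finds $H_1(z)=-2\xi z+\xi^2(t-r)$ and $H_2(z)=2\xi z+\xi^2(t-r)$, so $D(z)=4\xi z$ is strictly increasing and Lemma~\ref{lem:bottleneck} never applies. The process $M(z)-M(0)=u_2(z)-u_1(z)$ has the same mean $4\xi z$, but it increases only where $X$ sets a new record.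

\begin{lemma}\label{lem:record1}
For $\alpha\in\mathbb R$ and $\delta>0$, \ $P\big(M(\alpha)\ne M(\alpha+2\delta)\big)\le16\xi^2\delta+8\xi\sqrt\delta$.
\end{lemma}

\begin{proof}
Recall that for $v,\mu>0$ the variable $\sup_{s\ge0}(\sqrt v\,B(s)-\mu s)$ is exponential with rate $2\mu/v$, and that $E\max_{[0,a]}B=\sqrt{2a/\pi}$. So $Z=M(\alpha)-X(\alpha)=\sup_{s\ge0}(X(\alpha-s)-X(\alpha))$ is exponential with rate $2\cdot4\xi/4=2\xi$. It is independent of $W=\max_{[\alpha,\alpha+2\delta]}X-X(\alpha)\ge0$, and $EW\le8\xi\delta+2\sqrt{4\delta/\pi}\le8\xi\delta+4\sqrt\delta$. We have $M(\alpha)\ne M(\alpha+2\delta)$ exactly when $W>Z$, and $P(W>Z)=E[1-e^{-2\xi W}]\le2\xi\,EW$.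
\end{proof}

Thus $M$ is likely to be constant on an interval much shorter than $\xi^{-2}$. Next we treat uniqueness and starting points. Let $A$ be a process with the law of $y\mapsto\mathcal L(y,0;0,1)+y^2$, independent of $B$.

\begin{lemma}\label{lem:unique}
Let $r<t$, $T=t-r$, $z\in\mathbb R$, and let $(u_1,u_2)$ be an $\mathrm{SH}(\xi)$ pair independent of $\mathcal L$.
\begin{itemize}
\item[(a)] For $i=1,2$, almost surely $y\mapsto u_i(y)+\mathcal L(y,r;z,t)$ has exactly one maximizer and there is exactly one $u_i$-geodesic $\eta_i$ to $(z,t)$.
\item[(b)] The function $x\mapsto\sqrt2B(x)+A(x)-x^2$ has almost surely exactly one maximizer $Y$, and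
\[
\eta_1(r)\overset d=z-\xi T+T^{2/3}Y,\qquad\eta_2(r)\overset d=z+\xi T+T^{2/3}Y .
\]
The law of $Y$ does not depend on $z,r,t,\xi$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) A Brownian motion with drift is continuous and almost surely bounded by a random constant times $1+|y|$. With \eqref{eq:parabola} and the continuity of $\mathcal L$, this shows that the supremum defining $h_i(w,\rho)$ is attained and, for $w$ in a compact set, may be restricted to a compact set of $y$; so $h_i(\cdot,\rho)$ is continuous. By (L2) a $u_i$-geodesic to $(z,t)$ exists.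

For uniqueness we show that the position of such a geodesic at a fixed time $\rho\in[r,t)$ is determined. Put $h_i(\cdot,r)=u_i$, $b=h_i(\cdot,\rho)-h_i(0,\rho)$ and $g=\mathcal L(\cdot,\rho;z,t)$. By (SH), $b$ is a Brownian motion with variance $2$ and a drift. It is a function of $u_i$ and $\mathcal L(\cdot,r;\cdot,\rho)$, hence independent of $g$ by (L1). By \eqref{eq:parabola}, $b+g$ is continuous and tends to $-\infty$ at $\pm\infty$. If $b+g$ had two maximizers, there would be rationals $a<a'$ between them, and then $\max_{[a',\infty)}(b+g)-\max_{(-\infty,a]}(b+g)=0$. This difference equals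
\[
\big(b(a')-b(a)\big)+\max_{w\ge a'}\big(b(w)-b(a')+g(w)\big)-\max_{w\le a}\big(b(w)-b(a)+g(w)\big),
\]
where $b(a')-b(a)$ is a nondegenerate Gaussian variable independent of the other two terms. So the difference is almost surely nonzero for all rational $a<a'$, and $b+g$ has a unique maximizer $w_\rho$. For $\rho=r$ this is the first claim of (a). Let $\rho\in(r,t)$ and let $\eta$ be a $u_i$-geodesic to $(z,t)$. Splitting $\eta$ at time $\rho$ by Lemma~\ref{lem:surgery}(a), and then using the reverse triangle inequality,
\[
H_i(z)\le h_i(\eta(\rho),\rho)+\mathcal L(\eta(\rho),\rho;z,t)\le\max_w\{h_i(w,\rho)+\mathcal L(w,\rho;z,t)\}\le H_i(z).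
\]
Hence $\eta(\rho)=w_\rho$. Almost surely this holds for all rational $\rho\in(r,t)$ at once, and a continuous path is determined by its values at these times.

(b) Put $c_1=-\xi$, $c_2=\xi$ and write $u_i(y)=\sqrt2\,B'(y)+2c_iy$, where $B'$ is a standard two-sided Brownian motion independent of $\mathcal L$; for $i=2$ this uses (SH). By shift and scaling invariance, $A'(x)=T^{-1/3}\mathcal L(z+T^{2/3}x,r;z,t)+x^2$ has the law of $A$. Substitute $y=z+c_iT+T^{2/3}x$. Then $2c_iy-(y-z)^2/T=2c_iz+c_i^2T-T^{1/3}x^2$, and so
\[
u_i(y)+\mathcal L(y,r;z,t)=T^{1/3}\Big(\sqrt2\,\tilde B(x)+A'(c_iT^{1/3}+x)-x^2\Big)+\text{terms not depending on }x,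
\]
where $\tilde B(x)=T^{-1/3}\big(B'(z+c_iT+T^{2/3}x)-B'(z+c_iT)\big)$ is a standard two-sided Brownian motion independent of $A'$. By stationarity, $A'(c_iT^{1/3}+\cdot)$ has the law of $A$. The maximizer in $x$ is unique by (a), and it has the law of $Y$.
\end{proof}

Combining the last three results gives the estimate that drives the proof of Theorem~\ref{thm:holder}.

\begin{proposition}[Bottleneck in one strip]\label{prop:strip}
Let $\hat z\in\mathbb R$, $r<t$, $\tau=t-r$, $0<\delta<w$ and $\xi=2w/\tau$. Let $u=(u_1,u_2)$ be an $\mathrm{SH}(\xi)$ pair independent of $\mathcal L$. There is an event $G$, determined by $u$ and $\mathcal L(\cdot,r;\cdot,t)$, with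
\begin{equation}\label{eq:strip}
P(G^c)\le16\xi^2\delta+8\xi\sqrt\delta+P\big(|Y|>(w-\delta)\tau^{-2/3}\big),
\end{equation}
such that almost surely on $G$ any two geodesics on $[r,t]$ that start in $[\hat z-w,\hat z+w]$ and end in $[\hat z-\delta,\hat z+\delta]$ meet at a time in $(r,t)$.
\end{proposition}

\begin{proof}
Let $z_1=\hat z-\delta$, $z_2=\hat z+\delta$. Let $y_1$ be the maximizer of $u_1(\cdot)+\mathcal L(\cdot,r;z_2,t)$ and $y_2$ that of $u_2(\cdot)+\mathcal L(\cdot,r;z_1,t)$, both almost surely unique, and let
\[
G=\{D(z_1)=D(z_2)\}\cap\{y_1\le\hat z-w\}\cap\{y_2\ge\hat z+w\}.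
\]
By Lemma~\ref{lem:unique}(a) the four geodesics of Lemma~\ref{lem:bottleneck} are almost surely unique. On $G$ we have $y_1<y_2$ and $[\hat z-w,\hat z+w]\subset[y_1,y_2]$, so Lemma~\ref{lem:bottleneck} gives the last claim. By \eqref{eq:Dlaw} and Lemma~\ref{lem:record1}, $P(D(z_1)\ne D(z_2))\le16\xi^2\delta+8\xi\sqrt\delta$. Since $\xi\tau=2w$, Lemma~\ref{lem:unique}(b) gives $y_1\overset d=\hat z+\delta-2w+\tau^{2/3}Y$ and $y_2\overset d=\hat z-\delta+2w+\tau^{2/3}Y$. Hence $P(y_1>\hat z-w)=P(\tau^{2/3}Y>w-\delta)$ and $P(y_2<\hat z+w)=P(\tau^{2/3}Y<-(w-\delta))$, and these add up to the last term of \eqref{eq:strip}.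
\end{proof}

The simplest case of the whole argument is now one line of estimates.

\begin{example}[A fixed point is not a junction]\label{ex:onepoint}
Fix $(z,t)$ and $k$, and let $A_k\subset\Omega$ be the set where $(z,t)\in\mathcal J_k$. Apply Proposition~\ref{prop:strip} with $\hat z=z$, $\tau=\frac1k$, any $w\ge2k$ and any $\delta\in(0,1)$, so $\xi=2wk$. On $A_k$ there are geodesics $\sigma<\sigma'$ on $[t-\frac1k,t)$ that start in $[-k,k]\subset[z-w,z+w]$, end at $z$, and do not meet in $(t-\frac1k,t)$. So $A_k\times\Omega'$ is contained in $G^c$ up to a null set, and by (F) the set $A_k$ is contained in an event of probability at most $16\xi^2\delta+8\xi\sqrt\delta+P(|Y|>(w-1)k^{2/3})$. Let $\delta\to0$ and then $w\to\infty$. The bound tends to $0$, so almost surely $(z,t)\notin\mathcal J$.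
\end{example}

The order of the limits reflects a tension that persists below: $\xi$ must be large so that the reference geodesics start outside the two given ones, and the top window must be narrower than $\xi^{-2}$ so that $D$ is constant across it.

\section{Curves that move slowly in space}\label{sec:steep}

In Example~\ref{ex:onepoint} the point was fixed and the top window could be made as narrow as we liked. Now the location is random. Suppose that junctions $(\zeta(v),v)$ occur at a dense set of times $v$ near $v_0$, with $|\zeta(v)-z_0|\le K|v-v_0|^\beta$. During a time interval of length about $h$ before $v_0$ these junctions lie in a box of width about $h^\beta$, and $(z_0,v_0)$ is unknown, so we must handle about $h^{-1-\beta}$ boxes by a union bound.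

Consider a strip of height $\tau\le h$ in such a box. The geodesics that form a junction at its top spread over about $\tau^{2/3}$ at its bottom, so we need $w\gg\tau^{2/3}$, that is $\xi\gg\tau^{-1/3}$. The bound \eqref{eq:strip} is useful only if $\delta\ll\xi^{-2}$, which forces $h^\beta\ll\tau^{2/3}\le h^{2/3}$. This is the origin of the condition $\beta>2/3$; for $\beta\le2/3$ the method gives nothing. One strip does not suffice: the term $\xi\sqrt\delta$ is at least of order $h^{\beta/2-1/3}$, which does not compensate $h^{-1-\beta}$. But when $\beta>2/3$ there is room to cut the box into $m\approx h^{-\kappa}$ thinner strips, each still much taller than $\delta^{3/2}$. Because the junction times are dense, every strip must fail to have a bottleneck. The strips are independent, so this has probability at most $4^{-m}$, which beats any power of $h$.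

\begin{proposition}\label{prop:steep}
Let $\beta\in(\frac23,1]$. Almost surely there are no $k,K\in\mathbb N$, $(z_0,v_0)\in\mathbb R^2$, dense subset $V$ of $(v_0-\frac1K,v_0+\frac1K)$ and function $\zeta:V\to\mathbb R$ with $(\zeta(v),v)\in\mathcal J_k$ and $|\zeta(v)-z_0|\le K|v-v_0|^\beta$ for all $v\in V$.
\end{proposition}

\begin{proof}
It suffices to treat fixed $k$ and $K$.

\emph{Scales.} Since $\beta/2>1/3$, we can choose $\kappa>0$ and $\varepsilon\in(0,\frac1{10})$ with $(1+\kappa)(\frac13+\varepsilon)<\frac\beta2$. For $n\in\mathbb N$ let
\[
h=2^{-n},\quad m=\lceil h^{-\kappa}\rceil,\quad\tau=\frac hm,\quad\delta=(2K+2)h^\beta,\quad w=\tau^{2/3-\varepsilon},\quad\xi=\frac{2w}\tau=2\tau^{-1/3-\varepsilon}.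
\]
Then $\frac12h^{1+\kappa}\le\tau\le h^{1+\kappa}$. As $n\to\infty$,
\begin{equation}\label{eq:scales}
\xi\sqrt\delta\le c\,h^{\beta/2-(1+\kappa)(1/3+\varepsilon)}\to0,\qquad\frac\delta w\le\frac\delta{\tau^{2/3}}\le c\,h^{\beta-2(1+\kappa)/3}\to0,
\end{equation}
with $c$ depending only on $K$; the second exponent is positive because $\frac23(1+\kappa)<2(1+\kappa)(\frac13+\varepsilon)<\beta$. For large $n$ we have $\delta\le w/2$, so $(w-\delta)\tau^{-2/3}\ge\frac12\tau^{-\varepsilon}\to\infty$. Since $Y$ is finite, the right side of \eqref{eq:strip} tends to $0$, and it is at most $\frac14$ for $n\ge n_0$.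

\emph{Probability estimate.} For $n\ge n_0$ call $(\hat z,\hat t)\in h^\beta\mathbb Z\times h\mathbb Z$ with $|\hat z|,|\hat t|\le k+1$ a \emph{site of level $n$}. For each site put $t_j=\hat t-h+j\tau$, $1\le j\le m$, so that the strips $[t_j-\tau,t_j]$ tile $[\hat t-h,\hat t]$. For each $n$, site and $j$ take an $\mathrm{SH}(\xi)$ pair, all these pairs independent of each other and of $\mathcal L$, and let $G_j$ be the event of Proposition~\ref{prop:strip} for the strip $[t_j-\tau,t_j]$, the center $\hat z$ and this pair. For a given site, $G_j$ is determined by the $j$th pair and $\mathcal L(\cdot,t_j-\tau;\cdot,t_j)$, so $G_1,\dots,G_m$ are independent by (L1), and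
\[
P\big(G_1^c\cap\dots\cap G_m^c\big)\le4^{-m}\le4^{-2^{\kappa n}} .
\]
There are at most $c'2^{(1+\beta)n}$ sites of level $n$, and $\sum_n2^{(1+\beta)n}4^{-2^{\kappa n}}<\infty$. By the Borel--Cantelli lemma, almost surely for all large $n$ and every site of level $n$ some $G_j$ occurs. We work on the almost sure event where this holds, where the last claim of Proposition~\ref{prop:strip} holds for all of the countably many $G_j$, and where Lemma~\ref{lem:modulus} holds for $k$ and $\varepsilon/2$ with a constant $C$.

\emph{Deterministic part.} Suppose that $(z_0,v_0)$, $V$ and $\zeta$ exist. Letting $v\to v_0$ in $V$ gives $|z_0|,|v_0|\le k$. Let $n$ be so large that the above holds, $2h<\frac1K$, $2\tau\le\frac1{2k}$ and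
\begin{equation}\label{eq:bottomwindow}
C(2\tau)^{2/3-\varepsilon/2}+\delta\le w ;
\end{equation}
the last is possible because $\tau^{2/3-\varepsilon/2}/w=\tau^{\varepsilon/2}\to0$ and $\delta/w\to0$. Take $\hat t\in h\mathbb Z$ with $\hat t\le v_0<\hat t+h$ and $\hat z\in h^\beta\mathbb Z$ with $|\hat z-z_0|\le h^\beta$. This is a site of level $n$; fix $j$ such that $G_j$ occurs.

The grid time $t_j$ need not belong to $V$, so we take a junction slightly later and follow its geodesics back. Choose $\theta\in(0,\tau]$ with $C\theta^{2/3-\varepsilon/2}\le h^\beta$. We have $t_j\in(\hat t-h,\hat t\,]\subset(v_0-2h,v_0]$, so $(t_j,t_j+\theta)\subset(v_0-2h,v_0+h)$ and by density there is $v\in V\cap(t_j,t_j+\theta)$. Then $|v-v_0|\le2h$, and since $2^\beta\le2$,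
\[
|\zeta(v)-\hat z|\le K(2h)^\beta+h^\beta\le(2K+1)h^\beta .
\]
Let $\sigma,\sigma'$ be the geodesics from the definition of $(\zeta(v),v)\in\mathcal J_k$. As $t_j<v$ and $v-(t_j-\tau)<2\tau\le\frac1{2k}$, their restrictions to $[t_j-\tau,t_j]$ are geodesics with $\sigma<\sigma'$ throughout. By Lemma~\ref{lem:modulus}, both are within $C\theta^{2/3-\varepsilon/2}\le h^\beta$ of $\zeta(v)$ at time $t_j$, hence within $(2K+2)h^\beta=\delta$ of $\hat z$. At time $t_j-\tau$ both are within $C(2\tau)^{2/3-\varepsilon/2}$ of $\zeta(v)$, hence within $w$ of $\hat z$ by \eqref{eq:bottomwindow}. On $G_j$ two such geodesics meet, a contradiction. By (F) with $p=0$, the exceptional set in $\Omega$ is contained in a null set.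
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:holder}]
A function that is pointwise $\beta$-H\"older at $v_0$ with $\beta>1$ is pointwise $1$-H\"older there, so we may take $\beta\in(\frac23,1]$. Work on the almost sure event of Proposition~\ref{prop:steep} and suppose that $\zeta$ exists. By (B), for some $k$ the set $V_k=\{t\in I:(\zeta(t),t)\in\mathcal J_k\}$ is dense in a nonempty open interval $I'\subset I$. Choose $v_0\in I'$ at which $\zeta$ is pointwise $\beta$-H\"older, and $K\in\mathbb N$ so large that $(v_0-\frac1K,v_0+\frac1K)\subset I'$ and $|\zeta(v)-\zeta(v_0)|\le K|v-v_0|^\beta$ on this interval. Then $z_0=\zeta(v_0)$ and $V=V_k\cap(v_0-\frac1K,v_0+\frac1K)$ contradict Proposition~\ref{prop:steep}. For the last statement, by (M) a monotone function or a function of bounded variation is differentiable almost everywhere, hence pointwise $1$-H\"older at a dense set of points.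
\end{proof}

\section{Horizontal segments}\label{sec:flat}

A horizontal segment lives at a single time $t$, so there are no consecutive strips to exploit. Instead we use one tall strip and many windows side by side. If junctions are dense in a segment, each window contains one, so by Lemma~\ref{lem:bottleneck} the function $D$ changes across every window. By \eqref{eq:Dlaw} this asks $X$ to set a new record in every window, and independence now comes from the increments of $X$.

\begin{lemma}\label{lem:record2}
Let $p_0=P\big(2B(1)\le-\frac32\big)\,P\big(\max_{[0,1]}2B<\frac12\big)>0$. If $0<\lambda\le\frac1{64\xi^2}$, $a_0\in\mathbb R$ and $a_i=a_0+i\lambda$, then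
\[
P\big(M(a_{i-1})\ne M(a_i)\text{ for all }1\le i\le N\big)\le(1-p_0)^{\lfloor N/2\rfloor}.
\]
\end{lemma}

\begin{proof}
Let $a<a'<a''$ be three consecutive points $a_i$, and let $F$ be the event that $X(a')-X(a)\le-\sqrt\lambda$ and $\max_{[a',a'']}X-X(a')<\sqrt\lambda$. On $F$ we have $\max_{[a',a'']}X<X(a)\le M(a')$, so $M(a')=M(a'')$. Over an interval of length $\lambda$, the increments of $X$ have the law of $\sqrt\lambda\,(2B(s)+4\xi\sqrt\lambda\,s)$, $0\le s\le1$, and $0\le4\xi\sqrt\lambda\le\frac12$. The two conditions in $F$ are independent, so $P(F)\ge p_0$. The event $F$ depends only on the increments of $X$ over $[a,a'']$, so the events $F$ for the $\lfloor N/2\rfloor$ triples $(a_{2l-2},a_{2l-1},a_{2l})$ are independent, and none of them occurs if $M(a_{i-1})\ne M(a_i)$ for all $i$.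
\end{proof}

The time $t$ is random, so it will be approximated by grid times, and the number of grid times and windows grows without bound. Lemma~\ref{lem:unique}(b) locates the starting point of one reference geodesic; without a tail bound on $Y$ it cannot be summed over all of them. The next lemma controls all starting points at once.

\begin{lemma}\label{lem:uniform}
Let $r\in\mathbb R$ and $b\ge1$. For each $\xi>0$ let $(u_1,u_2)$ be an $\mathrm{SH}(\xi)$ pair independent of $\mathcal L$. There are events $\Gamma_\xi$ with $P(\Gamma_\xi)\to1$ as $\xi\to\infty$ such that on $\Gamma_\xi$, for all $T\in[\frac1b,b]$ and $|z|\le b$, every maximizer of $u_1(\cdot)+\mathcal L(\cdot,r;z,r+T)$ is at most $-b$ and every maximizer of $u_2(\cdot)+\mathcal L(\cdot,r;z,r+T)$ is at least $b$.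
\end{lemma}

\begin{proof}
Write $u_1(y)=\sqrt2B'(y)-2\xi y$ with $B'$ a standard two-sided Brownian motion independent of $\mathcal L$, and let
\[
c=\sqrt2\,\sup_y\frac{|B'(y)|}{1+|y|}+\sup\frac{|\mathcal L(y,r;z,r+T)+(y-z)^2/T|}{1+|y|},
\]
the second supremum being over $y\in\mathbb R$, $|z|\le b$, $T\in[\frac1b,b]$. Then $c$ is almost surely finite by \eqref{eq:parabola}, and its law does not depend on $\xi$. Let $F(y)=u_1(y)+\mathcal L(y,r;z,r+T)$, so that $|F(y)+2\xi y+(y-z)^2/T|\le c(1+|y|)$. For $y\ge-b$, with $d=|y-z|$ and $|y|\le b+d$,
\[
F(y)\le2\xi b+c(1+b)+cd-d^2/b\le2\xi b+c(1+b)+c^2b/4 .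
\]
At $y^*=z-\xi T$ we have $-2\xi y^*-(y^*-z)^2/T=\xi^2T-2\xi z$ and $|y^*|\le b+\xi b$, so
\[
F(y^*)\ge\xi^2/b-2\xi b-c(1+b+\xi b).
\]
Hence every maximizer of $F$ is less than $-b$ on the event
\begin{equation}\label{eq:threshold}
\xi^2/b-4\xi b-c\,\xi b-2c(1+b)-c^2b/4>0 .
\end{equation}
For each value of $c$ this inequality holds for all large $\xi$, and the law of $c$ is fixed, so its probability tends to $1$. For $u_2(y)=\sqrt2B''(y)+2\xi y$, define $c$ with $B''$ in place of $B'$. The upper bound then holds for $y\le b$, where $2\xi y\le2\xi b$, and the lower bound holds at $y^*=z+\xi T$, where $2\xi y^*-(y^*-z)^2/T=\xi^2T+2\xi z$. So on \eqref{eq:threshold} for this $c$ every maximizer exceeds $b$. Let $\Gamma_\xi$ be the intersection of the two events.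
\end{proof}

\begin{proposition}\label{prop:flat}
Almost surely there are no $k\in\mathbb N$, $t\in\mathbb R$ and $\alpha<\alpha'$ such that $\{z\in[\alpha,\alpha']:(z,t)\in\mathcal J_k\}$ is dense in $[\alpha,\alpha']$.
\end{proposition}

\begin{proof}
If such $k,t,\alpha,\alpha'$ exist, then $|t|\le k$ and $[\alpha,\alpha']\subset[-k,k]$, and the interval may be shrunk to one with rational endpoints. So fix $k$ and rationals $\alpha<\alpha'$ in $[-k,k]$, and let $A\subset\Omega$ be the set where a time $t$ as in the statement exists.

\emph{Grids.} For $n\in\mathbb N$ let $h=2^{-n}$, $\delta=h^{1/2}$, $N=\lfloor(\alpha'-\alpha)/(4\delta)\rfloor$, $a_i=\alpha+4\delta i$ and $I_i=[a_{i-1},a_i]\subset[\alpha,\alpha']$ for $1\le i\le N$. The width $\delta$ is chosen much larger than the distance, about $h^{2/3}$, that a geodesic moves in time $h$, and small enough that $N$ is much larger than $\log(1/h)$. Let $R=\frac1{4k}\mathbb Z\cap[-k-1,k]$, a finite set of initial times. Fix $\xi>0$, and for each $r\in R$ take an $\mathrm{SH}(\xi)$ pair independent of $\mathcal L$, with event $\Gamma^r_\xi$ from Lemma~\ref{lem:uniform}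 for $b=4k$. Call $(r,r')$ a \emph{strip of level $n$} if $r\in R$, $r'\in h\mathbb Z$ and $r'-r\in[\frac1{4k},\frac1k]$, and let $D^{r,r'}$ be the function $D$ for the time interval $[r,r']$ and the pair attached to $r$.

\emph{Probability estimate.} For $n$ so large that $4\delta\le\frac1{64\xi^2}$, \eqref{eq:Dlaw} and Lemma~\ref{lem:record2} show that $D^{r,r'}(a_{i-1})\ne D^{r,r'}(a_i)$ for all $i$ with probability at most $(1-p_0)^{\lfloor N/2\rfloor}$. There are at most $c\,2^n$ strips of level $n$, and $N\ge c'2^{n/2}$ for large $n$, so these bounds are summable. By the Borel--Cantelli lemma, almost surely for all large $n$ and every strip $(r,r')$ of level $n$ there is an $i$ with $D^{r,r'}(a_{i-1})=D^{r,r'}(a_i)$. Let $\Omega_\xi$ be the almost sure event where this holds, where for all $n$ and all strips of level $n$ the $u_1$- and $u_2$-geodesics from time $r$ to the points $(a_i,r')$, $0\le i\le N$, are unique (Lemma~\ref{lem:unique}(a)), and where Lemma~\ref{lem:modulus} holds for $k$ and $\varepsilon=\frac1{12}$ with a constant $C$.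

\emph{Deterministic part.} Suppose that $t$ exists and that $\Omega_\xi$ and all $\Gamma^r_\xi$, $r\in R$, occur. The interval $[t-\frac3{4k},t-\frac1{2k}]$ has length $\frac1{4k}$ and lies in $[-k-1,k]$, so it contains a point $r\in R$. Let $n$ be so large that the above holds, $h\le\frac1{8k}$ and $C(2h)^{7/12}<\delta$. Take $r'\in h\mathbb Z\cap[t-2h,t-h)$. Then $\frac1{4k}\le\frac1{2k}-2h\le r'-r\le\frac3{4k}$, so $(r,r')$ is a strip of level $n$. Fix $i$ with $D^{r,r'}(a_{i-1})=D^{r,r'}(a_i)$. By density there is $z\in(a_{i-1}+\delta,a_i-\delta)$ with $(z,t)\in\mathcal J_k$; let $\sigma,\sigma'$ be the corresponding geodesics. Since $t-\frac1k<r<r'<t$, their restrictions to $[r,r']$ are geodesics with $\sigma<\sigma'$ throughout. By Lemma~\ref{lem:modulus}, $\sigma(r')$ and $\sigma'(r')$ are within $C(2h)^{7/12}<\delta$ of $z$, hence in $I_i$. Apply Lemma~\ref{lem:bottleneck} on $[r,r']$ with $z_1=a_{i-1}$, $z_2=a_i$. On $\Gamma^r_\xi$ we have $y_1\le-4k$ and $y_2\ge4k$, because $|a_{i-1}|,|a_i|\le k$ and $r'-r\in[\frac1{4k},4k]$, while $\sigma(r),\sigma'(r)\in[-k,k]$. So $\sigma$ and $\sigma'$ pass through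 a common point, a contradiction.

We have shown that $A\times\Omega'\subset\Omega_\xi^c\cup\bigcup_{r\in R}(\Gamma^r_\xi)^c$. By (F), $A$ is contained in an event $A_\xi$ of probability at most $\sum_{r\in R}P\big((\Gamma_\xi^r)^c\big)$, which tends to $0$ as $\xi\to\infty$ by Lemma~\ref{lem:uniform}. Then $\bigcap_{\xi\in\mathbb N}A_\xi$ is a null set that contains $A$.
\end{proof}

\section{Continuous graphs over space}\label{sec:final}

A continuous $f$ may be nowhere monotone and nowhere differentiable, so neither of the two exclusion results applies to its graph directly. The remedy is to discard most of the graph: at each height $v$ keep only the last point at which $f$ takes the value $v$. These points form a monotone function of time. It may have jumps, but Theorem~\ref{thm:holder} does not require continuity.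

\begin{proof}[Proof of Theorem~\ref{thm:graph}]
Work on the almost sure event where the conclusions of Theorem~\ref{thm:holder} (with $\beta=1$) and Proposition~\ref{prop:flat} hold. Suppose that $f:[x,y]\to\mathbb R$ is continuous and $(z,f(z))\in\mathcal J$ for all $z\in[x,y]\setminus Q$, with $Q$ countable.

\emph{Case 1: $f$ is constant, equal to $t$.} Then $[x,y]$ is covered by $Q$ and the sets $\{z\in[x,y]:(z,t)\in\mathcal J_k\}$, $k\in\mathbb N$. By (B) one of these sets is dense in a nondegenerate interval, contradicting Proposition~\ref{prop:flat}.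

\emph{Case 2: $f$ is not constant.} Pick $x'<y'$ in $[x,y]$ with $f(x')\ne f(y')$, and let $I$ be the closed interval with endpoints $f(x')$ and $f(y')$. For $v\in I$ let
\[
\zeta(v)=\max\{z\in[x',y']:f(z)=v\};
\]
the set is nonempty by the intermediate value theorem and closed by continuity. Let $v\in I$ with $v\ne f(y')$, and let $v'$ lie strictly between $v$ and $f(y')$ or be equal to $f(y')$. Since $f(\zeta(v))=v$, the intermediate value theorem on $[\zeta(v),y']$ gives a point $z\in(\zeta(v),y']$ with $f(z)=v'$, so $\zeta(v')>\zeta(v)$. Thus $\zeta$ increases strictly as $v$ moves toward $f(y')$: it is strictly increasing on $I$ if $f(x')<f(y')$ and strictly decreasing otherwise. Moreover $(\zeta(v),v)=(\zeta(v),f(\zeta(v)))\in\mathcal J$ unless $\zeta(v)\in Q$, which happens for at most countably many $v$ because $\zeta$ is injective. So $\zeta$ is a monotone function on a nondegenerate time interval with $(\zeta(v),v)\in\mathcal J$ for all but countably many $v$, contradicting Theorem~\ref{thm:holder}.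
\end{proof}

Together with the reduction in Section~\ref{sec:intro}, this completes the proof of Theorem~\ref{thm:answer}. The continuity of $f$ entered only through the intermediate value theorem and the closedness of level sets in Case 2, and the countability of $Q$ only through (B) and the injectivity of $\zeta$.

\begin{thebibliography}{9}

\bibitem{BSS}
Busani, Sepp\"al\"ainen and Sorensen, \emph{The stationary horizon and semi-infinite geodesics in the directed landscape}.

\bibitem{DOV}
Dauvergne, Ortmann and Vir\'ag, \emph{The directed landscape}.

\bibitem{RS}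
Firas Rassoul-Agha and Mikhail Sweeney, \emph{Shocks, instability, and the twenty networks of infinite geodesics in the Directed Landscape}, arXiv:2604.12963 (2026).

\end{thebibliography}
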